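# Away from one edge and the star: inducibility at most $2/e^2$

## 1. Matchings plus isolated vertices

Let $H$ be a graph on $k$ vertices and let $G$ be a much larger graph. We pick $k$ vertices of $G$ at random and look at the graph they induce. How large can the probability of seeing a copy of $H$ be, if we may design $G$?

**Definition (inducibility).** For $n\ge k$ and a graph $G$ on $n$ vertices, let $W$ be a uniformly random $k$-element subset of $V(G)$, and put $\mathrm{ind}(H;G)=\mathbb P[G[W]\cong H]$. Let $\mathrm{ind}(H;n)$ be the maximum of $\mathrm{ind}(H;G)$ over all $n$-vertex $G$, and $\mathrm{ind}(H)=\lim_{n\to\infty}\mathrm{ind}(H;n)$.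

The limit exists because $\mathrm{ind}(H;n)$ is nonincreasing in $n$: if $G$ has $n+1$ vertices, then $\mathrm{ind}(H;G)$ is the average of $\mathrm{ind}(H;G-v)$ over all vertices $v$, so it is at most $\mathrm{ind}(H;n)$. Consequently, for every $n\ge k$ there is an $n$-vertex $G$ with $\mathrm{ind}(H;G)\ge\mathrm{ind}(H)$. Taking complements of both graphs gives $\mathrm{ind}(H)=\mathrm{ind}(\overline H)$. A small example: in a large balanced complete bipartite graph, three random vertices induce $K_{1,2}$ unless they all fall in one part, so $\mathrm{ind}(K_{1,2})\ge 3/4$.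

We are interested in large $k$. Throughout, $o_k(1)$ is a quantity tending to $0$ as $k\to\infty$, uniformly over all graphs $H$ considered. So $\mathrm{ind}(H)\le a+o_k(1)$ means that $\mathrm{ind}(H)\le a+\varepsilon(k)$ for one function $\varepsilon(k)\to0$ that serves every admissible $H$.

Here is a case that can be settled completely with little effort.

**Proposition 1.** Fix $m\ge1$ and let $H_k$ consist of a matching of $m$ edges and $k-2m$ isolated vertices. Then $\mathrm{ind}(H_k)\to e^{-m}m^m/m!$ as $k\to\infty$.

For $m=1$ the limit is $1/e$. For $m=2$ it is $2/e^2=0.2706\ldots$, the number that governs this lecture.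

**Step 1: the lower bound.** The purpose is to exhibit a good host. Put $t=\lceil k^2/(2m)\rceil$ and let $G$ be a disjoint union of $t$ cliques of equal size tending to infinity, with $k$ fixed. In the limit, the cliques containing the $k$ chosen vertices are independent and uniform. The induced graph is $H_k$ exactly when $m$ cliques receive two vertices and all the others at most one. We choose the $m$ double cliques, then the $k-2m$ single ones, then assign the $k$ vertices. The probability is
$$\binom tm\binom{t-m}{k-2m}\frac{k!}{2^m\,t^k}=\frac{k!}{(k-2m)!}\cdot\frac1{m!\,2^mt^m}\cdot\prod_{i=0}^{k-m-1}\Bigl(1-\frac it\Bigr).\tag{1}$$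
As $k\to\infty$, the first two factors have product tending to $\frac1{m!}\lim\bigl(\frac{k^2}{2t}\bigr)^m=\frac{m^m}{m!}$. The last product is $\exp\bigl(-\frac{k^2}{2t}+O(\frac kt)+O(\frac{k^3}{t^2})\bigr)\to e^{-m}$, because $\sum_{i<k-m}\frac it=\frac{k^2}{2t}+O(\frac kt)$ and the quadratic terms of the logarithms add up to $O(k^3/t^2)$. So $\mathrm{ind}(H_k)\ge e^{-m}m^m/m!-o_k(1)$.

**Step 2: independent choices of vertices.** For the upper bound it is convenient to let each vertex be chosen independently. We set this up for a general fixed graph, since it will be used again.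

**Definition (the relation $\sim$, and $\phi$).** Let $F$ be a fixed graph without isolated vertices, on $r$ vertices, with at least one edge. For a graph $\Gamma$ and $S\subseteq V(\Gamma)$ write $S\sim F$ if $\Gamma[S]$ is $F$ plus isolated vertices. Let $\rho(S)$ be the number of non-isolated vertices of $\Gamma[S]$. For $0<p<1$ let $\Gamma_p$ be the random vertex set containing each vertex of $\Gamma$ independently with probability $p$. Put
$$f_n^F(p)=\max_{|V(\Gamma)|=n}\mathbb P(\Gamma_p\sim F),\qquad \phi(F)=\limsup_{p\to0}\ \sup_n f^F_n(p).$$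
A graph $\Gamma$ on $n$ vertices is optimal (for $F$, $n$, $p$) if $\mathbb P(\Gamma_p\sim F)=f_n^F(p)$.

For example, in the path $a\,b\,c\,d$ we have $\{a,b,d\}\sim K_2$ with $\rho=2$, and $\{a,b,c\}\sim K_{1,2}$ with $\rho=3$, while $\rho(\{a,c\})=0$. Always $S\sim F$ implies $\rho(S)=r$.

**Lemma 2 (transfer).** For fixed $F$ and $H_k=F\sqcup(k-r)K_1$ we have $\limsup_k\mathrm{ind}(H_k)\le\phi(F)$.

*Proof.* Let $n\ge k^4$, let $G$ be an $n$-vertex graph with $\mathrm{ind}(H_k;G)\ge\mathrm{ind}(H_k)$, and put $p=(k-k^{2/3})/n$. The size $N=|G_p|$ has mean $k-k^{2/3}$ and variance at most $k$, so by Chebyshev's inequality $N\in[k-2k^{2/3},k]$ with probability at least $1-k^{-1/3}=1-o_k(1)$. Given a value $N\le k$, the set $G_p$ is a uniform $N$-subset of $V(G)$, and we may produce it by taking a uniform $k$-set $W$ and then a uniform $N$-subset of $W$. If $G[W]\cong H_k$, this subset contains all $r$ non-isolated vertices of $G[W]$ with probability $\frac{N(N-1)\cdots(N-r+1)}{k(k-1)\cdots(k-r+1)}=1-o_k(1)$, and then $G_p\sim F$. Hence $f_n^F(p)\ge\mathbb P(G_p\sim F)\ge(1-o_k(1))\,\mathrm{ind}(H_k)$,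 and $p\to0$ as $k\to\infty$. $\square$

**Step 3: an optimal graph made of cliques.** The purpose is to reduce the maximization over all $\Gamma$ to a short list.

**Lemma 3.** For $F=mK_2$ and all $n$, $p$, some optimal $\Gamma$ is a disjoint union of cliques.

*Proof.* Let $\Gamma$ be optimal and let $uv$ be an edge. Conditioning on which of $u,v$ are present,
$$\mathbb P(\Gamma_p\sim F)=(1-p)^2P_{00}+p(1-p)(P_{10}+P_{01})+p^2P_{11},$$
where the first index refers to $u$ and the second to $v$. Replace $v$ by an adjacent twin $u'$ of $u$, that is, a vertex with the same closed neighborhood as $u$. Then $P_{00}$ and $P_{10}$ do not change, and $P_{01}$ becomes $P_{10}$. For $P_{11}$: if $T\subseteq V\setminus\{u,v\}$ and $T\cup\{u,v\}\sim mK_2$, then the edge $uv$ is a component, so neither $u$ nor $v$ has a neighbor in $T$, and therefore $T\cup\{u,u'\}\sim mK_2$ in the new graph. So $P_{11}$ does not decrease. By optimality $P_{10}\le P_{01}$. Exchanging the roles of $u$ and $v$ gives $P_{01}\le P_{10}$. So the two are equal, and the new graph is again optimal.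

Do this for all $v\in N(u)$, one after the other, with $u$ fixed. The set $N(u)$ never changes, and a vertex already processed keeps its closed neighborhood $N[u]$: a later replacement at $v'\in N(u)$ only sets the neighborhood of $v'$ to contain all other vertices of $N[u]$, and removes only edges from $v'$ to vertices outside $N[u]$. At the end every vertex of $N[u]$ has closed neighborhood $N[u]$, so $N[u]$ is a clique component. Continue with the remaining vertices; later replacements do not touch the components already formed. $\square$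

**Step 4: the computation for cliques.**

**Lemma 4.** $\phi(mK_2)\le e^{-m}m^m/m!$ for $m\ge1$. In particular $\phi(K_2)\le 1/e$ and $\phi(2K_2)\le2/e^2$.

*Proof.* Let $\Gamma$ be an optimal disjoint union of cliques of sizes $n_i$, and put $q=p/(1-p)$. Then $\mathbb P(\mathrm{Bin}(n_i,p)=j)=\binom{n_i}jq^j(1+q)^{-n_i}$. The event $\Gamma_p\sim mK_2$ says that exactly $m$ cliques contribute two vertices and the others at most one. A clique contributes at most one vertex with probability $(1+n_iq)(1+q)^{-n_i}$, and exactly two with $a_i$ times this probability, where $a_i=\binom{n_i}2q^2/(1+n_iq)$. With $A=\sum_i a_i$ and $e_m$ the elementary symmetric polynomial,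
$$\mathbb P(\Gamma_p\sim F)=\prod_i\frac{1+n_iq}{(1+q)^{n_i}}\cdot e_m(a_1,a_2,\dots)\le\prod_i\frac{1+n_iq}{(1+q)^{n_i}}\cdot\frac{A^m}{m!}.$$
We compare the $i$-th factor with $e^{-a_i}$. Let $n_i\ge2$ and $y=n_iq$. First, $n_i\ln(1+q)\ge y-yq/2$. Second, $y-\ln(1+y)\ge\frac{y^2}{2(1+y)}$, since both sides vanish at $0$ and the difference of the derivatives is $\frac y{1+y}-\frac{2y+y^2}{2(1+y)^2}=\frac{y^2}{2(1+y)^2}\ge0$. As $a_i=\frac{y^2-yq}{2(1+y)}$,
$$n_i\ln(1+q)-\ln(1+y)-a_i\ \ge\ -\frac{yq}2+\frac{yq}{2(1+y)}=-\frac q2\cdot\frac{y^2}{1+y}\ \ge\ -2qa_i ,$$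
where the last step uses $\frac{y^2}{1+y}=\frac{2a_i}{1-1/n_i}\le4a_i$. So the $i$-th factor is at most $e^{-(1-2q)a_i}$. For $n_i=1$ the factor is $1$ and $a_i=0$, so the bound holds too. Hence for $2q<1$ the probability is at most $e^{-(1-2q)A}A^m/m!$. The maximum over $A$ is at $A=m/(1-2q)$ and equals $(1-2q)^{-m}m^me^{-m}/m!$. Let $p\to0$, so $q\to0$. $\square$

Lemmas 2 and 4 give the upper bound in Proposition 1, which is now proved.

## 2. What changes for a general graph with few edges

By hand we can test a few more graphs. For the star $K_{1,k-1}$ take a large complete bipartite host with a proportion $1/k$ of the vertices on one side: the density is at least about $\mathbb P(\mathrm{Bin}(k,1/k)=1)\to1/e$. For $K_{2,k-2}$ take the proportion $2/k$: the density is at least about $\mathbb P(\mathrm{Bin}(k,2/k)=2)\to2/e^2$. If the small side of this host is made a clique, it serves in the same way for $K_{2,k-2}$ with an edge added inside the part of size $2$. So one edge and the star reach $1/e$, and three further graphs, among them two disjoint edges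 plus isolated vertices, reach $2/e^2$.

The problem we discuss is from Richard Ueltzen, "Characterizing graphs with high inducibility", arXiv:2411.17362 (2024). The following known facts come with it.

1. For every $H$ on $k$ vertices with $H\notin\{K_k,\overline K_k\}$, $\mathrm{ind}(H)\le1/e+o_k(1)$. Equality is attained by the star $K_{1,k-1}$, by the graph with a single edge on $k$ vertices, and by their complements.
2. There is an absolute constant $c<1/e$ such that for all positive integers $k,\ell$ with $2\le\ell\le\frac12\binom k2$ and every graph $H\not\cong K_{1,k-1}$ with $k$ vertices and $\ell$ edges, $\mathrm{ind}(H)\le c+o_k(1)$.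
3. The graph $K_{2,k-2}$, the graph $K_{2,k-2}$ with an edge added inside the part of size $2$, and the graph with exactly two non-adjacent edges all have inducibility at least $2/e^2+o_k(1)$. So necessarily $c\ge 2/e^2$ in fact 2.

The question is whether $c=2/e^2$ works. It does.

**Theorem A.** There is $\varepsilon(k)\to0$ such that $\mathrm{ind}(H)\le \frac2{e^2}+\varepsilon(k)$ for every graph $H\not\cong K_{1,k-1}$ with $k$ vertices and $\ell$ edges, $2\le \ell\le\frac12\binom k2$.

By fact 3 the constant $2/e^2$ cannot be lowered.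

**Theorem B.**
(a) There is $\varepsilon(k)\to 0$ such that $\mathrm{ind}(H)\le\frac2{e^2}+\varepsilon(k)$ for every $k$-vertex graph $H$ for which neither $H$ nor $\overline H$ is empty, has exactly one edge, or is $K_{1,k-1}$.
(b) For fixed $m\ge1$, if $H_k$ consists of a matching of $m$ edges and $k-2m$ isolated vertices, then $\mathrm{ind}(H_k)\to e^{-m}m^m/m!$.

Part (b) is Proposition 1. Part (a) follows from Theorem A: the hypothesis is symmetric under complementation and $\mathrm{ind}(H)=\mathrm{ind}(\overline H)$, so we may assume $\ell=e(H)\le\frac12\binom k2$; then $\ell\ge2$ and $H\ne K_{1,k-1}$, and Theorem A applies.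

What breaks when we leave matchings? Two things. First, the twin argument: Lemma 3 used that an edge $uv$ inside a successful set is a whole component, and this is what kept $P_{11}$ from dropping. For $F=K_{1,2}$ the conclusion itself is false, since a disjoint union of cliques contains no $S\sim K_{1,2}$, while a path on three vertices plus isolated vertices has positive success probability. Second, a general $H$ need not be a fixed graph plus isolated vertices, and the error terms in Lemma 2 depend on $F$. Accordingly the proof has two halves. Sections 4 to 7 show $\phi(F)\le2/e^2$ for every fixed $F$ with at least two edges. Section 8 shows that a counterexample to Theorem A would have to be a bounded graph plus isolated vertices.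

## 3. Binomial atoms, antichains and concentration

We fix the textbook inequalities and the elementary estimates. Besides these, we use the inequalities of Markov, Chebyshev and Hoeffding.

**Poisson weights.** Put $\pi_x(j)=e^{-x}x^j/j!$. For fixed $j\ge1$ this is largest at $x=j$, and $\pi_{j+1}(j+1)/\pi_j(j)=(1+1/j)^j/e<1$. Hence $\pi_x(j)\le\pi_2(2)=2/e^2$ for all $j\ge2$ and all $x\geq 0$. If $x\le2$, then $\pi_x(j+1)/\pi_x(j)=x/(j+1)\le1$ for $j\ge1$, so $\pi_x(j)$ is nonincreasing in $j\ge1$. Finally, for $j\le D$,
$$\mathbb P(\mathrm{Bin}(D,p)=j)\le\frac{(pD)^j}{j!}e^{-p(D-j)}=e^{pj}\pi_{pD}(j),\tag{2}$$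
and for $j>D$ the left side is $0$.

**Lemma 5.** Let $b_{N,q}=\max_\alpha\mathbb P(\mathrm{Bin}(N,\alpha)=q)$. Then $\max_{1\le q\le N-1}b_{N,q}=b_{N,1}\to1/e$ and $\max_{2\le q\le N-2}b_{N,q}=b_{N,2}\to2/e^2$ as $N\to\infty$.

*Proof.* The maximum over $\alpha$ is at $\alpha=q/N$. Dividing the explicit values for $1\le q\le N-2$ gives
$$\frac{b_{N,q+1}}{b_{N,q}}=\frac{(1+\frac1q)^q}{(1+\frac1{N-q-1})^{N-q-1}},$$
and since $(1+1/s)^s$ increases in $s$, this is at most $1$ if and only if $q\le N-q-1$. So $b_{N,q}$ decreases to the middle and then increases, and $b_{N,q}=b_{N,N-q}$. The limits follow from $b_{N,1}=(1-\frac1N)^{N-1}$ and $b_{N,2}=\binom N2\frac4{N^2}(1-\frac2N)^{N-2}$. $\square$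

**Antichains.** Let $\mathcal A$ be an antichain of subsets of a finite set and $Z$ a $p$-random subset. The LYM inequality says $\sum_j\mathbb P(Z\in\mathcal A\mid|Z|=j)\le1$. Therefore
$$\mathbb P(Z\in\mathcal A)\le\max_j\mathbb P(|Z|=j),\tag{3}$$
the maximum being over the sizes $j$ that occur in $\mathcal A$. For instance, if $\mathcal A$ consists of all singletons, then (3) is an equality. For $p=\frac12$ on $m$ points, (3) gives Sperner's bound $\binom m{\lfloor m/2\rfloor}2^{-m}$.

**Kolmogorov–Rogozin inequality (Rogozin 1961).** Let $Q(\xi;L)=\sup_a\mathbb P(a\le\xi\le a+L)$. There is an absolute constant $C\ge1$ such that for i.i.d. real $\xi_1,\dots,\xi_M$ and $L>0$,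
$$Q(\xi_1+\dots+\xi_M;L)\le C\,\bigl(M(1-Q(\xi_1;L))\bigr)^{-1/2},$$
where the right side is $+\infty$ if $Q(\xi_1;L)=1$. For example, if $\xi_1$ is Bernoulli with parameter $\beta$ and $L=\frac12$, then $Q(\xi_1;\frac12)=\max(\beta,1-\beta)$, so every atom of $\mathrm{Bin}(M,\beta)$ is at most $C(M\min(\beta,1-\beta))^{-1/2}$.

## 4. Conditioning on a vertex of maximum degree

From here to the end of Section 7, $F$ is fixed, without isolated vertices, on $r$ vertices and with at least one edge, and $o(1)$ means as $p\to0$, uniformly in $n$ and $\Gamma$. The goal is the following.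

**Theorem C.** If $F$ has at least two edges, then $\phi(F)\le2/e^2$. Moreover $\phi(mK_2)\le e^{-m}m^m/m!$ for $m\ge1$.

The second assertion is Lemma 4. Two properties of $\rho$ carry the argument: $\rho$ is monotone under inclusion, and adding to $S$ a vertex adjacent to a vertex of $S$ increases $\rho$ strictly, since the new vertex is non-isolated and nobody becomes isolated.

**Lemma 6.** Let $\Gamma$ have $n$ vertices and write $f=f^F_n(p)$.
(a) For $V_0\subseteq V(\Gamma)$, $\mathbb P(\Gamma_p\cap V_0\sim F)\le f$.
(b) If $\Gamma$ is optimal, then $\mathbb P(\Gamma_p\sim F\mid u\in\Gamma_p)\ge f$ for every vertex $u$.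

*Proof.* (a) Delete all edges meeting $V\setminus V_0$. In the new graph, which has $n$ vertices, the random set succeeds exactly when $\Gamma_p\cap V_0\sim F$ in the old one. (b) Write $f=pf^1+(1-p)f^0$, where $f^1,f^0$ are the conditional success probabilities given $u\in\Gamma_p$ and $u\notin\Gamma_p$. Deleting all edges at $u$ gives a graph with success probability $f^0$, so $f^0\le f$, hence $f^1\ge f$. $\square$

Property (b) already disposes of most disconnected $F$.

**Lemma 7 (splitting off a component).** If $F$ is disconnected, then $\phi(F)\le\max_C\phi(F-C)$ over the components $C$ of $F$.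

*Proof.* Let $\Gamma$ be optimal and suppose $f=f_n^F(p)>0$; then some vertex $u$ has $\deg u\ge1$. Condition on $u\in\Gamma_p$ and let $R$ be the vertex set of the component of $u$ in $\Gamma[\Gamma_p]$. Given $R$, the rest $\Gamma_p\setminus R$ is a $p$-random subset of $V\setminus N[R]$, where $N[R]$ is $R$ together with its neighbors. Success requires one of two things: $R=\{u\}$ and the rest is $\sim F$, with conditional probability at most $f$ by Lemma 6(a); or $\Gamma[R]\cong C$ for some component $C$ of $F$ and the rest is $\sim F-C$, with conditional probability at most $f_n^{F-C}(p)$. With $P_1=\mathbb P(R=\{u\}\mid u\in\Gamma_p)=(1-p)^{\deg u}<1$, Lemma 6(b) gives $f\le P_1f+(1-P_1)\max_Cf_n^{F-C}(p)$. Hence $f\le\max_Cf_n^{F-C}(p)$. If $f=0$ this is trivial. $\square$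

**The set-up.** Let $\Gamma$ be optimal on $n$ vertices, $f=f_n^F(p)>0$, let $D\ge1$ be its maximum degree, $u$ a vertex of degree $D$, and $x=pD$. Condition on $u\in\Gamma_p$. Let $Z=\Gamma_p\cap N(u)$ and $W'=\Gamma_p\setminus N[u]$; these are independent. Put
$$w=\mathbb P(W'\sim F),\qquad \omega=\mathbb P(\rho(W')=r-1).$$
By Lemma 6(a), $w\le f$. Let $z_1,\dots,z_D$ be a uniformly random ordering of $N(u)$, independent of $W'$, and $Z_j=\{z_1,\dots,z_j\}$. We say that $j$ qualifies if $\{u\}\cup Z_j\cup W'\sim F$, and write $B_j$ for the probability of this ($B_j=0$ for $j>D$). For example, if $F=K_{1,2}$, then $j=2$ qualifies when $z_1,z_2$ are non-adjacent, neither has a neighbor in $W'$, and $W'$ spans no edge.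

**Lemma 8.** In this set-up $B_0=w$, and
$$f\le e^{pr}\sum_{j\ge0}\pi_x(j)B_j,\tag{4}$$
$$\sum_{j\ge0}B_j\le1,\qquad \sum_{j\ge1}B_j\le1-w-\omega.\tag{5}$$

*Proof.* Since $u$ has no neighbor in $W'$, $B_0=w$. Given $|Z|=j$, the set $Z$ is distributed as $Z_j$. For $j\ge1$ all of $u,z_1,\dots,z_j$ are non-isolated and $W'$ contributes its own $\rho(W')$ non-isolated vertices, so
$$\rho(\{u\}\cup Z_j\cup W')\ge\rho(W')+j+1.\tag{6}$$
Thus $B_j=0$ for $j\ge r$, and (4) follows from Lemma 6(b) and (2). The number $\rho(\{u\}\cup Z_j\cup W')$ is strictly increasing in $j$, because $z_{j+1}$ is adjacent to $u$. So for each outcome at most one $j$ qualifies, which gives the first part of (5). By (6), if some $j\ge1$ qualifies then $\rho(W')\le r-2$. Hence the events "$W'\sim F$" (where $\rho(W')=r$), "$\rho(W')=r-1$" and "some $j\ge1$ qualifies" are disjoint, which gives the second part. $\square$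

**Lemma 9.** If $x\ge2$, then $f\le e^{pr}\cdot2/e^2$, for any $F$.

*Proof.* We have $\pi_x(0)\le e^{-2}$, $\pi_x(1)=xe^{-x}\le2e^{-2}$, and $\pi_x(j)\le2/e^2$ for $j\ge2$. Use (4) and $\sum_{j\geq 0} B_j\le1$. $\square$

So a sensible first attempt finishes the case $x\ge2$, and stops there. For $x<2$ the weights of $j=0$ and $j=1$ can be too large: at $x=1$ both are $1/e$. Using also $w\le f$ does not help at $x=1$: ignoring errors, it yields only $f\le\frac1e(w+(1-w))=\frac1e$. Two further inputs are needed.

The first concerns $j=0$. If $W'\sim F$ is likely, then the near miss $\rho(W')=r-1$ is likely too, and by (5) the probability $\omega$ is lost for all $j\ge1$. We shall show $\omega\ge(1-p)w/x$ for connected $F$. The second concerns $j=1$. We expose a second neighborhood, that of $z_1$, and the antichain bound (3) gives $B_1\le te^{-t}$ roughly, with $t\le x$. At $x=1$ the two together suffice: up to errors,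
$$f\le\tfrac1e\bigl[w+B_1+\tfrac12(1-2w-B_1)\bigr]=\tfrac1e\cdot\tfrac{1+B_1}2\le\tfrac1e\cdot\tfrac{1+1/e}2<0.2517 .$$

## 5. Near misses: sets with one non-isolated vertex too few

This section proves the lower bound on the probability that $\rho=r-1$, by removing one vertex from successful sets and counting how often each near miss arises.

**Definition (removable vertex).** For $S\sim F$, a vertex $a\in S$ is removable if it is non-isolated in $\Gamma[S]$ and all its neighbors in $\Gamma[S]$ have degree at least $2$ there.

In a path on four vertices the two end vertices are not removable by accident: the neighbor of an end vertex has degree $2$, so the ends are removable, while an inner vertex is not, since it is adjacent to an end. In a triangle all vertices are removable.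

**Lemma 10 (counting).** Let $\Gamma$ have maximum degree $\le D$ and $x=pD>0$. Let $\mathcal P$ be an isomorphism-invariant rule choosing, for each $S\sim F$, exactly $n_{\mathcal P}\ge1$ ordered pairs $(c,a)$ with $ca\in E(\Gamma[S])$ and $a$ removable. Suppose each $T$ with $\rho(T)=r-1$ contains at most $N$ candidates, that is, vertices $c\in T$ such that for some $a\notin T$ we have $T\cup\{a\}\sim F$ and $(c,a)\in\mathcal P(T\cup\{a\})$. Then
$$xN\,\mathbb P(\rho(\Gamma_p)=r-1)\ge(1-p)\,n_{\mathcal P}\,\mathbb P(\Gamma_p\sim F).$$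

*Proof.* If $(c,a)\in\mathcal P(S)$ and $T=S\setminus\{a\}$, then $\rho(T)=r-1$, since by removability only $a$ leaves the set of non-isolated vertices. Also $\mathbb P(\Gamma_p=S)=\frac p{1-p}\mathbb P(\Gamma_p=T)$. Sum over all $S\sim F$ and all $(c,a)\in\mathcal P(S)$. For given $T$ there are at most $N$ possible $c$, and for given $T,c$ at most $D$ possible $a$, as $a$ is a neighbor of $c$. So $n_{\mathcal P}\mathbb P(\Gamma_p\sim F)\le\frac p{1-p}DN\,\mathbb P(\rho(\Gamma_p)=r-1)$. $\square$

Take $F=K_{1,2}$ and the rule of all pairs (center, end), so $n_{\mathcal P}=2$. A near miss $T$ spans a single edge, and only its two ends can be candidates, so $N=2$ and $\mathbb P(\rho(\Gamma_p)=2)\ge\frac{1-p}x\mathbb P(\Gamma_p\sim K_{1,2})$. The next lemma finds a rule for each connected $F$.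

A candidate $c$ has degree at least $2$ in $\Gamma[T\cup\{a\}]$ by removability of $a$, so it is non-isolated in $\Gamma[T]$; hence $N=r-1$ is always allowed. Let $T^\circ$ be the subgraph of $\Gamma[T]$ on its $r-1$ non-isolated vertices. For a connected graph with at least $3$ vertices, let $L$ be the set of leaves, $S$ the set of supports (vertices adjacent to leaves) and $Q$ the set of all other vertices. Then $L\cap S=\emptyset$, $|S|\le|L|$, vertices of $Q$ have degree at least $2$, and the removable vertices of a connected $F$ are exactly those outside $S$. (The letter $S$ now stands for supports.)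

**Lemma 11.** Let $\Gamma$ have maximum degree $\le D$ and $x=pD>0$.
(i) If $F$ is connected and $r\ge3$, then $\mathbb P(\rho(\Gamma_p)=r-1)\ge\frac{1-p}{x}\mathbb P(\Gamma_p\sim F)$.
(ii) If $F=C\sqcup K_2$ with $C$ connected on at least $3$ vertices, then $\mathbb P(\rho(\Gamma_p)=r-1)\ge\frac{1-p}{2x}\mathbb P(\Gamma_p\sim F)$.

*Proof.* By Lemma 10 it suffices to find a rule with $N\le n_{\mathcal P}$ in (i), and with $N\le2n_{\mathcal P}$ in (ii).

**Case (i), $|L|\ge|Q|+1$.** Take all pairs with $a\in L$. Each leaf has one neighbor, so $n_{\mathcal P}=|L|\ge1$. Candidates are vertices $c$ of $T^\circ$ such that $T^\circ$ plus a pendant vertex at $c$ is isomorphic to $F$. If there is none, nothing is to be shown for this $T$. Otherwise $T^\circ$ is $F$ minus a leaf, hence connected. Let $\ell^-$ be its number of vertices of degree $1$. If a candidate has degree $1$ in $T^\circ$, then the pendant destroys one leaf and creates one, so $|L|=\ell^-$. If a candidate has degree at least $2$, then $|L|=\ell^-+1$. As $|L|$ is fixed, all candidates are of the same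 kind. If all have degree $1$, then the number of candidates is at most $\ell^-=|L|$.

Suppose that all have degree at least $2$. Then $T^\circ$ has at least $3$ vertices; let $s^-$ be its number of supports. Adding the pendant keeps all old leaves, adds one leaf and makes the candidate a support. So a candidate that is a support of $T^\circ$ gives $|S|=s^-$, and one that is not gives $|S|=s^-+1$. Again all candidates are of the same kind. If all are supports of $T^\circ$, their number is at most $s^-=|S|\le|L|$. If none is a support, then none is a support or a leaf of $T^\circ$, and their number is at most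
$$(r-1)-\ell^--s^-=(r-1)-(|L|-1)-(|S|-1)=|Q|+1\le|L|.$$

**Case (i), $|Q|\ge|L|$.** Take all pairs with $a\notin S$. Then $n_{\mathcal P}=\sum_{a\notin S}\deg a\ge|L|+2|Q|\ge|L|+|Q|+|S|=r>r-1$, and $N=r-1$ is allowed.

**Case (ii), $Q\ne\emptyset$.** Let $L,S,Q$ refer to $C$, so $r=|C|+2$. Take all pairs with $a\in C\setminus S$. Then $n_{\mathcal P}\ge|L|+2|Q|$, and
$$r-1=|L|+|S|+|Q|+1\le2|L|+|Q|+1\le2n_{\mathcal P}.$$

**Case (ii), $Q=\emptyset$.** Then $L\ne\emptyset$. Take all pairs with $a\in L$, so $n_{\mathcal P}=|L|$. If $|S|<|L|$, then $r-1=|L|+|S|+1\le2|L|$. If $|S|=|L|$, then $|C|=2|L|\ge4$. If $T$ has a candidate, then $T^\circ\cong(C-a)\sqcup K_2$ for a leaf $a$, with $C-a$ connected on at least $3$ vertices. A vertex of the component $K_2$ of $T^\circ$ is not a candidate, since a pendant there leaves no component $K_2$. So the number of candidates is at most $(r-1)-2=2|L|-1$. $\square$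

## 6. Connected $F$ with at least two edges

**Proposition 12.** If $F$ is connected with $r\ge3$ vertices, then $\phi(F)\le2/e^2$.

We use the set-up of Section 4, and write $N'(z)=N(z)\setminus N[u]$ and $t_z=p|N'(z)|\le x$ for $z\in N(u)$.

**Step 1: the range of $x$.** The purpose is to make all errors uniform. We may assume $f\ge\frac14$, as $\frac14<\frac2{e^2}$, and $x\le2$ by Lemma 9. Lemma 11(i) applied to $\Gamma$ gives $f(1+\frac{1-p}x)\le1$, so $\frac{1-p}x\le3$ and $x\ge(1-p)/3\ge0.3$ for $p\le0.1$. Lemma 11(i) applied to $\Gamma-N[u]$, whose maximum degree is at most $D$, gives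
$$\omega\ge\frac{(1-p)w}x.\tag{7}$$
As $r$ is fixed and $x\in[0.3,2]$, all error terms below are uniform.

**Step 2: the antichain at $z_1$.** The purpose is to control $B_1$. Condition on the ordering and on $W''=W'\setminus N(z_1)$. Then $Z'=W'\cap N'(z_1)$ is a $p$-random subset of $N'(z_1)$. Let
$$\mathcal A=\bigl\{Y\subseteq N'(z_1):\ \{u,z_1\}\cup W''\cup Y\sim F\bigr\}.$$
Adding a neighbor of $z_1$ increases $\rho$ strictly, and all members of $\mathcal A$ give $\rho=r$, so $\mathcal A$ is an antichain. It does not contain $\emptyset$, as otherwise $\{u,z_1\}$ would be a component $K_2$ of $F$. Its members have size at most $r$. And $j=1$ qualifies exactly when $Z'\in\mathcal A$.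

**Step 3: the case $0.3\le x\le1$.** By Step 2, (2) and (3),
$$B_1\le e^{pr}\max_{i\ge1,\ t\le x}\pi_t(i)\le e^{pr}xe^{-x},$$
since $\pi_t(i)\le\pi_t(1)=te^{-t}$ for $i\ge1$, and $te^{-t}$ increases on $[0,1]$. For $j\ge2$ we have $x^j/j!\le x^2/2$. So (4) and (5) give
$$f\le e^{pr}e^{-x}\Bigl[w+xB_1+\frac{x^2}2(1-w-\omega-B_1)\Bigr].\tag{8}$$
Insert (7). The coefficient of $w$ becomes $1-\frac{x^2}2-\frac{(1-p)x}2\ge0$, so we may replace $w$ by its upper bound $f$. The coefficient of $B_1$ is $x-\frac{x^2}2\ge0$, so we may insert the bound on $B_1$. Multiplying by $e^x$ and collecting $f$,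
$$f\Bigl(e^x-1+\frac x2+\frac{x^2}2\Bigr)\le\frac{x^2}2+\Bigl(x-\frac{x^2}2\Bigr)xe^{-x}+o(1).$$
With $e^{-x}\le(1+x+\frac{x^2}2)^{-1}$, the main term on the right is at most
$$\frac{x^2}2+\frac{x^2(2-x)}{2+2x+x^2}=\frac{x^2(6+x^2)}{2(2+2x+x^2)}.$$
With $e^x-1\ge x+\frac{x^2}2+\frac{x^3}6$, the factor on the left is at least $\frac{3x}2+x^2+\frac{x^3}6=\frac{x(3+x)^2}6$. Since $x\ge0.3$, dividing gives
$$f\le\frac{3x(6+x^2)}{(2+2x+x^2)(3+x)^2}+o(1)\le0.27+o(1).$$
For the last inequality, expand $(2+2x+x^2)(3+x)^2=18+30x+23x^2+8x^3+x^4$, so that on $[0,1]$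
$$0.27(2+2x+x^2)(3+x)^2-3x(6+x^2)=4.86-9.9x+6.21x^2-0.84x^3+0.27x^4\ge4.86-9.9x+5.37x^2>0,$$
the discriminant being $98.01-104.3928<0$. As $0.27<2/e^2=0.2706\ldots$, this case is done.

**Step 4: eliminating $w$ when $1\le x\le2$.** Put $\lambda=\frac{xe^{-x}}{1+x}$, so that $\lambda(1+\frac1x)=e^{-x}$. By (5) and (7), $\sum_{j\ge1}B_j+w(1+\frac{1-p}x)\le1$. Hence
$$e^{-x}w=\lambda w\Bigl(1+\frac{1-p}x\Bigr)+\frac{\lambda pw}x\le\lambda\Bigl(1-\sum_{j\ge1}B_j\Bigr)+p .$$
With $v_j=\pi_x(j)-\lambda$, (4) becomes
$$f\le e^{pr}\Bigl[\lambda+p+\sum_{j\ge1}v_jB_j\Bigr],\qquad v_1=\frac{x^2e^{-x}}{1+x},\qquad v_2=\frac{xe^{-x}(x+2)(x-1)}{2(1+x)}\ge0.\tag{9}$$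
Since $\pi_x(j)$ is nonincreasing in $j\ge1$, we have $v_1\ge v_2$ and $v_j\le v_2$ for $j\ge2$. Put
$$\tau=1-\frac{v_2}{v_1}=\frac{(2-x)(1+x)}{2x}=\frac1x+\frac12-\frac x2\in[0,1].$$

Here one is tempted to use $B_1\le\frac1e+o(1)$ and give all the rest to $j=2$. This is too weak: at $x=1.5$ it yields $\lambda+v_2+(v_1-v_2)/e=0.2818\ldots>2/e^2$. What it overlooks is that once $Z'$ strictly contains a member of $\mathcal A$, no $j\ge1$ qualifies any more. So $j=2$ cannot collect all the probability that $j=1$ leaves.

**Step 5: the trade-off between $j=1$ and $j\ge2$.** The purpose is to show that for $p\le\frac12$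
$$\sum_{j\ge1}v_jB_j\le e^{2p}v_1e^{-\tau}.\tag{10}$$
The left side is at most $\mathbb E g$, where $g=v_1$ if $j=1$ qualifies, $g=v_2$ if some $j\ge2$ qualifies, and $g=0$ otherwise. Condition as in Step 2 and put $N=N'(z_1)$. There are three situations.

- If $Z'$ strictly contains a member of $\mathcal A$, then $\rho(\{u\}\cup Z_j\cup W')\ge\rho(\{u,z_1\}\cup W''\cup Z')>r$ for all $j\ge1$, so $g=0$.
- If $Z'\in\mathcal A$, then $g=v_1$.
- If $Z'$ contains no member of $\mathcal A$, then $j=1$ does not qualify, and $g\le v_2$.

Let $N_1=N$ if $p|N|\le\tau$; otherwise let $N_1\subseteq N$ be a fixed subset with $|N_1|=\lfloor\tau/p\rfloor$. Put $m=|N_1|$, so $mp\le\tau$. Condition also on $Z_a=Z'\setminus N_1$.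

Suppose first that $Z_a$ contains a member of $\mathcal A$. Since $\emptyset\notin\mathcal A$, $Z_a\ne\emptyset$, so $N_1\ne N$ and $mp\ge\tau-p$. Now $g>0$ forces $Z'\cap N_1=\emptyset$, because otherwise $Z'$ strictly contains a member of $\mathcal A$. So the conditional expectation of $g$ is at most $v_1(1-p)^m\le v_1e^{-mp}\le v_1e^{-\tau+p}$.

Suppose now that $Z_a$ contains no member of $\mathcal A$. Generate $Z'\cap N_1$ as the first $i$ elements of a uniformly random ordering of $N_1$, with $i\sim\mathrm{Bin}(m,p)$ independent of the ordering. Let $I\ge1$ be the first index such that $Z_a$ together with the first $I$ elements contains a member of $\mathcal A$, and $I=m+1$ if there is none. Then $g\le v_2$ if $i<I$, $g\le v_1$ if $i=I$, and $g=0$ if $i>I$. With $q_i=\mathbb P(\mathrm{Bin}(m,p)=i)$, so that $q_{m+1}=0$, the conditional expectation given the ordering is at most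
$$G(I)=v_2\sum_{i<I}q_i+v_1q_I .$$
For $1\le I\le m$, since $v_1-v_2=\tau v_1$,
$$G(I+1)-G(I)=v_1(q_{I+1}-\tau q_I)\le0,\qquad\text{as}\quad \frac{q_{I+1}}{q_I}=\frac{(m-I)p}{(I+1)(1-p)}\le\frac{mp}{2(1-p)}\le mp\le\tau .$$
So the expectation is at most $G(1)=v_2q_0+v_1q_1$. With $s=mp\le\tau$ we have $q_0\le e^{-s}$ and $q_1=\frac s{1-p}(1-p)^m\le\frac{se^{-s}}{1-p}$, so
$$G(1)\le\frac{e^{-s}}{1-p}(v_2+v_1s)=\frac{v_1}{1-p}e^{-s}(1-\tau+s).$$
The derivative of $e^{-s}(1-\tau+s)$ is $e^{-s}(\tau-s)\ge0$ on $[0,\tau]$, so this is at most $\frac{v_1e^{-\tau}}{1-p}\le e^{2p}v_1e^{-\tau}$, using $\frac1{1-p}\le e^{2p}$ for $p\le\frac12$. Averaging over everything we conditioned on proves (10).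

**Step 6: a monotone function of $x$.** By (9) and (10), $f\le\Phi(x)+o(1)$ with
$$\Phi(x)=\lambda+v_1e^{-\tau}=\frac{xe^{-x}}{1+x}\bigl(1+xe^{-\tau}\bigr).$$
At $x=2$ we have $\tau=0$ and $\Phi(2)=2/e^2$. So it suffices that $\Phi$ is nondecreasing on $[1,2]$. Put $E=e^{-\tau}$; then $E'=E(\frac1{x^2}+\frac12)$, $(xE)'=E(1+\frac1x+\frac x2)$, and
$$(\ln\Phi)'=-\frac{x^2+x-1}{x^2+x}+\frac{E(1+\frac1x+\frac x2)}{1+xE}.$$
Multiply by $(x^2+x)(1+xE)>0$ and use
$$(1+\tfrac1x+\tfrac x2)(x^2+x)-x(x^2+x-1)=1+3x+\tfrac{x^2}2-\tfrac{x^3}2 .$$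
So $(\ln\Phi)'\ge0$ if and only if $E\,(1+3x+\frac{x^2}2-\frac{x^3}2)\ge x^2+x-1$. Here $x^2+x-1>0$. So the condition is $\tau\le\ln y$ with
$$y=\frac{1+3x+x^2/2-x^3/2}{x^2+x-1},\qquad y-1=\frac{(1+x)(4-x^2)}{2(x^2+x-1)}\ge0,\qquad y+1=\frac{x(8+3x-x^2)}{2(x^2+x-1)} .$$
For $y\ge1$ we have $\ln y\ge\frac{2(y-1)}{y+1}$, because the difference vanishes at $1$ and has derivative $\frac{(y-1)^2}{y(y+1)^2}\geq 0$. Hence
$$\ln y\ge\frac{2(1+x)(2-x)(2+x)}{x(8+3x-x^2)}\ge\frac{(1+x)(2-x)}{2x}=\tau ,$$
where the last inequality follows from $4(2+x)\ge8+3x-x^2>0$, i.e. from $x+x^2\ge0$. This proves Proposition 12. $\square$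

## 7. A connected graph plus one edge, and all fixed $F$

Lemma 7 reduces a disconnected $F$ to the graphs $F-C$. It says too little when some $F-C$ is $K_2$, since $\phi(K_2)$ is only bounded by $1/e$. The case $2K_2$ is in Lemma 4. The remaining one is treated directly.

**Proposition 13.** If $F=C\sqcup K_2$ with $C$ connected on at least $3$ vertices, then $\phi(F)\le2/e^2$.

**Step 1: the range of $x$.** As before we assume $f\ge\frac14$ and $x\le2$. Lemma 11(ii) for $\Gamma$ gives $f(1+\frac{1-p}{2x})\le1$, so $x\ge(1-p)/6\ge0.15$ for $p\le0.1$. Lemma 11(ii) for $\Gamma-N[u]$ gives $\omega\ge\frac{(1-p)w}{2x}$.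

**Step 2: the component of $u$.** The purpose is to use the bounds for $C$ and for $K_2$ on what remains outside that component. For $j\ge1$, the number $j$ qualifies only if either the component of $u$ in $\{u\}\cup Z_j\cup W'$ is $K_2$ and the rest is $\sim C$ (then $j=1$), or the component of $u$ is $\cong C$ and the rest is $\sim K_2$. Given $Z_j$ and the component, the rest is a $p$-random subset of a fixed set. So by Lemma 6(a), Proposition 12 and Lemma 4, the rest has the required form with probability at most $\frac2{e^2}+o(1)$ and $\frac1e+o(1)$ respectively. Let $c_j$ be the probability that the component of $u$ in $\{u\}\cup Z_j\cup W'$ is $\cong C$. The size of this component is strictly increasing in $j$, so $\sum_{j\ge1}c_j\le1$. For $j=1$ the component is $K_2$ when $W'$ avoids $N'(z_1)$, which given $z_1$ has probability $(1-p)^{|N'(z_1)|}\le e^{-t_{z_1}}$. Hence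
$$B_1\le\frac2{e^2}\mathbb E e^{-t_{z_1}}+\frac1ec_1+o(1),\qquad B_j\le\Bigl(\frac1e+o(1)\Bigr)c_j\quad(j\ge2).\tag{11}$$
Moreover, given $z_1$ and $W'\setminus N(z_1)$, the sets $Z'=W'\cap N'(z_1)$ for which the component of $u$ in $\{u,z_1\}\cup W'$ is $\cong C$ form an antichain, since adding a neighbor of $z_1$ enlarges the component. It does not contain $\emptyset$, and its members have size at most $r$. By (2), (3) and $t_{z_1}\le x\le2$,
$$c_1\le e^{pr}\,\mathbb E\max_{i\ge1}\pi_{t_{z_1}}(i)=e^{pr}\,\mathbb E\,t_{z_1}e^{-t_{z_1}}.\tag{12}$$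

**Step 3: the case $x\le1$.** By (11) and (12), $B_1\le\max_{t\geq 0} e^{-t}(\frac2{e^2}+\frac te)+o(1)$. The maximum is at $t=1-\frac2e$ and equals $e^{-2+2/e}<0.2825$. As in (8),
$$f\le e^{pr}e^{-x}\Bigl[w+xB_1+\frac{x^2}2(1-w-\omega-B_1)\Bigr].$$
After inserting $\omega\ge\frac{(1-p)w}{2x}$ the coefficient of $w$ is $1-\frac{x^2}2-\frac{(1-p)x}4\ge0$. Using $w\le f$ and the bound on $B_1$,
$$f\Bigl(e^x-1+\frac{x^2}2+\frac x4\Bigr)\le\frac{x^2}2+0.2825\Bigl(x-\frac{x^2}2\Bigr)+o(1).$$
Divide by $x\ge0.15$ and use $e^x-1\ge x+\frac{x^2}2+\frac{x^3}6$: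
$$f\le\frac{0.2825+0.3588x}{1.25+x+x^2/6}+o(1)\le0.27+o(1),$$
since $0.27(1.25+x+\frac{x^2}6)-0.2825-0.3588x=0.055-0.0888x+0.045x^2>0$, the discriminant being $0.00788544-0.0099<0$.

**Step 4: the case $1\le x\le2$.** We have $\pi_x(j)\le\pi_x(2)$ for $j\ge2$, $w\le f$, $\sum_{j\ge2}c_j\le1-c_1$ and $\pi_x(1)\ge\pi_x(2)$. So (4) with (11) gives, and then (12) with $t=t_{z_1}$,
$$f(1-e^{-x})\le\mathbb E\Bigl[\frac2{e^2}\pi_x(1)e^{-t}+\frac1e(\pi_x(1)-\pi_x(2))te^{-t}\Bigr]+\frac1e\pi_x(2)+o(1).$$
As $\pi_x(1)-\pi_x(2)=\pi_x(1)(1-\frac x2)\le\frac12\pi_x(1)$, the bracket is at most $\frac{\pi_x(1)}{2e}e^{-t}(\frac4e+t)$. Since $\frac4e>1$, the function $e^{-t}(\frac4e+t)$ is decreasing on $t\ge0$, so the bracket is at most $\frac2{e^2}\pi_x(1)$. Multiplying by $e^x$,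
$$f\le\frac{x\bigl(\frac2{e^2}+\frac x{2e}\bigr)}{e^x-1}+o(1).$$
This is at most $\frac2{e^2}+o(1)$ provided $e^x-1\ge x+\frac e4x^2$. And indeed $e^x-1\ge x+x^2(\frac12+\frac x6+\frac{x^2}{24})$, where for $x\ge1$ the bracket is at least $0.708>0.6796>\frac e4$. $\square$

**Proof of Theorem C.** The second assertion is Lemma 4. For the first we use induction on the number of components of $F$. If $F$ is connected with at least two edges, use Proposition 12. If $F=2K_2$, use Lemma 4. If $F=C\sqcup K_2$ with $|C|\ge3$, use Proposition 13. For any other disconnected $F$ and every component $C$, the graph $F-C$ is nonempty, has no isolated vertices and is not $K_2$, so it has at least $2$ edges and $\phi(F-C)\le2/e^2$ by induction; now use Lemma 7. $\square$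

## 8. A counterexample must be a bounded graph plus isolated vertices

If a vertex of $H$ has degree $d$, then a random sample can be a copy of $H$ only if some binomial variable takes the value $d$. One such condition costs a factor of about $1/e$ when $1\le d\le k-2$, and two independent ones cost $1/e^2$, which is more than we need. This works as long as $H$ has typical vertices of positive degree. It gives nothing when almost all vertices are isolated, as then the binomial variables have to be $0$, which may have probability $1$. So the plan is to show first that typical degrees are bounded, then that there are no vertices of linear degree, then that typical degrees are $0$, and finally, by a different argument, that the number of non-isolated vertices is bounded.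

**Set-up.** Suppose Theorem A fails. Then there are $\varepsilon>0$ and admissible $H=H_k$ for infinitely many $k$ with $\mathrm{ind}(H_k)\ge\frac2{e^2}+\varepsilon$. Below $k\to\infty$ along this sequence, and $o(1)$ refers to this. Whenever a property is excluded for infinitely many $k$, it fails for all large $k$ in the sequence. Choose $n=n(k)\ge k^4$ so large that $\mathrm{ind}(H';n')\le\mathrm{ind}(H')+\frac1k$ for all (finitely many) $(k-1)$-vertex graphs $H'$ and all $n'\ge n/2$. Let $G$ have $n$ vertices and $\mathrm{ind}(H;G)\ge\mathrm{ind}(H)$. Let $v_1,\dots,v_k$ be i.i.d. uniform vertices of $G$, $W=\{v_1,\dots,v_k\}$, and let $\mathcal S$ be the event that they are distinct and $G[W]\cong H$. Then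
$$\mathbb P(\mathcal S)\ge\Bigl(1-\frac{k^2}n\Bigr)\mathrm{ind}(H)\ge\frac2{e^2}+\varepsilon-o(1),\tag{13}$$
which exceeds $0.27$ for large $k$. Given $\mathcal S$, the ordering of $W$ is uniform. So isomorphism-invariant properties of $(v_{i_1},\dots,v_{i_j})$ in $G[W]$ have the same conditional probability as for $j$ random distinct vertices of $H$. For a tuple $X$ of vertices, $\deg_X(y)$ is the number of positions of $X$ whose vertex is adjacent to $y$, and $\deg_W$ is defined likewise from $(v_1,\dots,v_k)$. For a tuple $X$ with distinct entries, $e(X)$ is the number of edges it spans.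

**Step 1: almost all degrees are bounded.** *For each $\xi>0$ there is $K=K(\xi)$ such that for large $k$ all but $\xi k$ vertices of $H$ have degree $\le K$.* The idea is that $H$ has a prescribed number $\ell$ of edges, so a sum of i.i.d. degrees has to hit a short interval; this is unlikely unless the degrees hardly vary.

Fix a large $M$, let $X=(v_1,\dots,v_{k-M})$ and let $Y=(y_1,\dots,y_M)$ be the other $M$ samples. On $\mathcal S$,
$$\sum_i\deg_X(y_i)=\ell-e(X)-e(Y)\in[\ell-e(X)-M^2,\ \ell-e(X)].$$
Given $X$, the $\deg_X(y_i)$ are i.i.d. With $Q_X=Q(\deg_X(y_1);M^2)$ (conditional on $X$), the Kolmogorov–Rogozin inequality gives $\mathbb P(\mathcal S\mid X)\le C(M(1-Q_X))^{-1/2}$. Call $X$ good if $\mathbb P(\mathcal S\mid X)\ge\frac18$. Since $\mathbb P(\mathcal S)\ge\frac14$, we have $\mathbb P(\mathcal S,X\text{ good})\ge\frac18$. For good $X$, $1-Q_X\le64C^2/M$, so there is an interval $I_X$ of length $M^2$ with $\mathbb P(\deg_X(y_1)\notin I_X\mid X)\le64C^2/M$. Let $j=\lfloor M/(2^{10}C^2)\rfloor$. Then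
$$\mathbb P\bigl(\mathcal S,\ X\text{ good},\ \deg_X(y_i)\in I_X\ \forall i\le j\bigr)\ge\frac18-j\cdot\frac{64C^2}M\ge\frac1{16}.$$
On $\mathcal S$, $\deg_X(y_i)\le\deg_W(y_i)\le\deg_X(y_i)+M$. So for random distinct $h_1,\dots,h_j\in V(H)$, with probability at least $\frac1{16}$ all degrees lie within $M^2+M\le2M^2$ of each other.

Let $\gamma$ be the maximal fraction of vertices of $H$ with degrees in a common interval of length $4M^2$. Given $h_1$, all other $h_i$ must have degree within $2M^2$ of $\deg h_1$. At most $\gamma k$ vertices, $h_1$ included, satisfy this, and choosing $h_2,\dots,h_j$ one by one each succeeds with probability at most $\frac{\gamma k-i}{k-i}\le\gamma$, where $i$ is the number of vertices already chosen. So $\gamma^{j-1}\ge\frac1{16}$, that is, $\gamma\ge16^{-1/(j-1)}$, and the right side tends to $1$ as $M\to\infty$. Choose $M=M(\xi)$ so that $1-\gamma\le\min(\xi,\frac18)$, and let $J=[b,b+4M^2]$ be an interval attaining $\gamma$.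

It remains to locate $J$. We have $\mathbb P(\mathcal S,\deg_W(v_k)\in J)\ge\frac14\cdot\frac78\ge\frac18$. So for some value $y$ of $v_k$, with $\beta=\deg_G(y)/n$, $\mathbb P(\mathrm{Bin}(k-1,\beta)\in J)\ge\frac18$. By the Bernoulli example in Section 3, each atom of this binomial is at most $C((k-1)\min(\beta,1-\beta))^{-1/2}$. Since $J$ contains at most $4M^2+1$ integers, $(k-1)\min(\beta,1-\beta)\le K_1:=64C^2(4M^2+1)^2$. Put $K=8K_1+4M^2+1$.

If $\beta\le\frac12$, Markov's inequality gives $\mathbb P(\mathrm{Bin}(k-1,\beta)>8K_1)<\frac18$. (It is strict: for $X\ge0$ and $a>0$ with $\mathbb P(X>a)>0$, $a\,\mathbb P(X>a)<\mathbb E X$.) So $J$ meets $[0,8K_1]$, and $J\subseteq(-\infty,K]$. If $\beta>\frac12$, the same argument for $k-1-\mathrm{Bin}(k-1,\beta)$ shows that $J$ meets $[k-1-8K_1,k-1]$, so $J\subseteq[k-K,\infty)$. In that case at least $\frac78k$ vertices have degree at least $k-K$, so $2\ell\ge\frac78k(k-K)>\frac{k(k-1)}2$ for large $k$, contradicting $\ell\le\frac12\binom k2$. So $J\subseteq(-\infty,K]$, and all but $\xi k$ vertices have degree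 $\le K$.

**Step 2: $\Delta(H)=o(k)$.** The purpose is to exclude vertices of linear degree; here the star is the one graph that escapes. Fix $\varepsilon_0\in(0,\frac14)$ and apply Step 1 with $\xi=\varepsilon_0/2$ and $K=K(\xi)$. A vertex of degree at least $\varepsilon_0k$ has at least $\varepsilon_0k/2$ neighbors of degree $\le K$. There are at most $Kk$ pairs consisting of a vertex of degree $\le K$ and a neighbor of it, so at most $2K/\varepsilon_0=O(1)$ vertices have degree $\ge\varepsilon_0k$.

Take $\lfloor2K/\varepsilon_0\rfloor+1$ equally spaced points $\tau$ in $[\frac54\varepsilon_0,\frac74\varepsilon_0]$. For large $k$ the windows $[\tau k-k^{2/3},\tau k+k^{2/3}]$ are disjoint and lie above $\varepsilon_0k$. There are more windows than vertices of degree $\ge\varepsilon_0k$, so for one of these $\tau$ no degree of $H$ lies in the window; fix it. Let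
$$A=\{v:\deg_G(v)\ge\tau n\},\qquad\alpha=|A|/n,\qquad a=|\{h:\deg_H(h)\ge\tau k\}|=O(1).$$
Given $v_i$, $\deg_W(v_i)\sim\mathrm{Bin}(k-1,\deg_G(v_i)/n)$. By Hoeffding's inequality and a union bound over $i$, with probability $1-o(1)$ all $|\deg_W(v_i)-(k-1)\deg_G(v_i)/n|\le k^{2/3}-1$, hence all $|\deg_W(v_i)-k\deg_G(v_i)/n|\le k^{2/3}$. On this event and $\mathcal S$: if $v_i\in A$, then $\deg_W(v_i)\ge\tau k-k^{2/3}$, and as the window is empty, $\deg_W(v_i)>\tau k+k^{2/3}$. If $v_i\notin A$, then $\deg_W(v_i)<\tau k+k^{2/3}$, and as the window is empty, $\deg_W(v_i)<\tau k-k^{2/3}$. So $v_i\in A$ if and only if $\deg_W(v_i)\ge\tau k$. Thus exactly $a$ of the $v_i$ lie in $A$, namely those corresponding to the vertices of $H$ of degree $\ge\tau k$, and $\mathbb P(\mathcal S)\le\mathbb P(\mathrm{Bin}(k,\alpha)=a)+o(1)$.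

Suppose $a\ge2$. For large $k$, $a\le k-2$, and Lemma 5 gives $\mathbb P(\mathcal S)\le b_{k,2}+o(1)=\frac2{e^2}+o(1)$, contradicting (13).

Suppose $a=1$. Let $c$ be the vertex of $H$ of degree $\ge\tau k$, $H'=H-c$ and $s=k-1-\deg_H(c)$. The single $v_i\in A$ corresponds to $c$. By symmetry in $i$,
$$\mathbb P(\mathcal S)\le k\alpha(1-\alpha)^{k-1}P^*+o(1)\le b_{k,1}P^*+o(1)=\Bigl(\frac1e+o(1)\Bigr)P^*+o(1),$$
where $P^*$ is the maximum over $v_1\in A$ of the probability that for i.i.d. uniform $v_2,\dots,v_k\in V\setminus A$ these are distinct, $G[\{v_2,\dots,v_k\}]\cong H'$, and exactly $s$ of them are non-adjacent to $v_1$. (If $A=\emptyset$ or $A=V$, the product is read as $0$.) There are two cases.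

- $H'$ has an edge. By Step 1, $H'\ne K_{k-1}$ for large $k$. If $\alpha>\frac12$, then $k\alpha(1-\alpha)^{k-1}=o(1)$, so $\mathbb P(\mathcal S)=o(1)$, a contradiction. So $|V\setminus A|\ge n/2$, and by the choice of $n$ and fact 1, $P^*\le\mathrm{ind}(H';|V\setminus A|)\le\mathrm{ind}(H')+\frac1k\le\frac1e+o(1)$.
- $H'$ is empty. As $H\ne K_{1,k-1}$ and $H$ has an edge, $1\le s\le k-2$. The number of non-neighbors of $v_1$ among $v_2,\dots,v_k$ is binomial with $k-1$ trials, so $P^*\le b_{k-1,s}\le b_{k-1,1}=\frac1e+o(1)$.

Both ways $\mathbb P(\mathcal S)\le e^{-2}+o(1)$, contradicting (13). So $a=0$ for large $k$, and $\Delta(H)<\tau k<2\varepsilon_0k$. As $\varepsilon_0$ was arbitrary, $\Delta(H)=o(k)$.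

**Step 3: $H$ has $o(k)$ non-isolated vertices.** First we sharpen Step 1 from short intervals to single values. Fix a large $M$ and let $X,Y$ be as in Step 1. For every $\xi$, $M$ random distinct vertices of $H$ span an edge with probability at most $M\xi+\frac{M^2K(\xi)}{k-1}$: the first term accounts for a vertex of degree above $K(\xi)$, the second for an adjacent pair whose first vertex has degree at most $K(\xi)$. So this probability is $o(1)$, and for $\mathcal S'=\mathcal S\cap\{e(Y)=0\}$ we have $\mathbb P(\mathcal S')\ge\frac14$ for large $k$. On $\mathcal S'$, $\sum_i\deg_X(y_i)=\ell-e(X)$ and $\deg_X(y_i)=\deg_W(y_i)$.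

With $Q_X=Q(\deg_X(y_1);\frac12)$ (conditional on $X$), which is the largest atom, Kolmogorov–Rogozin with $L=\frac12$ gives $\mathbb P(\mathcal S'\mid X)\le C(M(1-Q_X))^{-1/2}$. Call $X$ good if $\mathbb P(\mathcal S'\mid X)\ge\frac18$; then $\mathbb P(\mathcal S',X\text{ good})\ge\frac18$. For good $X$ there is a value $d_X$ with $\mathbb P(\deg_X(y_1)\ne d_X\mid X)\le64C^2/M$. With $j=\lfloor M/(2^{10}C^2)\rfloor$,
$$\mathbb P\bigl(\mathcal S',\ X\text{ good},\ \deg_X(y_i)=d_X\ \forall i\le j\bigr)\ge\frac18-\frac1{16}=\frac1{16}.$$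
Hence $j$ random distinct vertices of $H$ have equal degrees with probability at least $\frac1{16}$. If $\gamma'$ is the largest fraction of vertices of $H$ with a common degree, then $\gamma'^{\,j-1}\ge\frac1{16}$ as in Step 1. As $M$ is arbitrary, $\gamma'\to1$: all but $o(k)$ vertices have the same degree $d_0=d_0(H)$. It is bounded, by Step 1 with $\xi=\frac12$ (applied for large $k$, when more than half of the vertices have degree $d_0$).

Now we show $d_0=0$. Suppose $d_0\ge1$ for infinitely many $k$. For random distinct $h_1,h_2\in V(H)$, with probability $1-o(1)$ both have degree $d_0$, are non-adjacent and have no common neighbor: given $h_1$ of degree $d_0$, at most $d_0+d_0\Delta(H)=o(k)$ choices of $h_2$ violate the last two, by Step 2. Let $N_1$ be the number of $i\le k-2$ with $v_i$ adjacent to $v_{k-1}$ but not to $v_k$, and $N_2$ the number of $i\le k-2$ with $v_i$ adjacent to $v_k$ but not to $v_{k-1}$. Then $\mathbb P(\mathcal S)\le\mathbb P(N_1=N_2=d_0)+o(1)$. Given $v_{k-1},v_k$, $N_1$ is binomial with $k-2$ trials, and given also $N_1=d_0$,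 $N_2$ is binomial with $k-2-d_0$ trials. Since $d_0\ge1$ is bounded, Lemma 5 gives
$$\mathbb P(\mathcal S)\le b_{k-2,1}\,b_{k-2-d_0,1}+o(1)=e^{-2}+o(1),$$
contradicting (13). So $d_0=0$ for large $k$.

**Step 4: the number $r=r(H_k)$ of non-isolated vertices is bounded.** Here degrees of typical vertices no longer help, and we have to show that $r\to\infty$ is impossible. The idea is to resample a small proportion of the vertices by independent coins, in such a way that many coins each push the number of non-isolated vertices strictly up; then Sperner's bound says that hitting exactly $r$ is unlikely.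

Suppose $r\to\infty$ along a subsequence; by Step 3, $r=o(k)$. Fix $\delta\in(0,\frac1{100})$, $q=\lceil\delta k\rceil$ and $N=k+q$. Take further i.i.d. uniform vertices $u_1,\dots,u_q$. For $i\le q$ choose $v_i$ or $u_i$ by independent fair coins. Together with $v_{q+1},\dots,v_k$ (the fixed positions) this gives an i.i.d. uniform sample $W^*$ of $k$ vertices. So success, meaning that $W^*$ consists of distinct vertices and $G[W^*]\cong H$, has probability $\mathbb P(\mathcal S)$. All $N$ vertices $v_i,u_i$ are distinct with probability at least $1-N^2/n=1-o(1)$. Condition on this and on their set $U$; the assignment of $U$ to the $N$ positions is then uniformly random. Let $\Gamma=G[U]$ have $R$ non-isolated vertices, and write $\rho$ for the number of non-isolated vertices of induced subgraphs of $\Gamma$. Success forces $R\ge r$.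

Take a spanning forest of the non-isolated part of $\Gamma$, all of whose trees have at least $2$ vertices, and a proper $2$-coloring of it. Calling the larger color class $D'$ and the other one $D$, we get a partition $D\sqcup D'$ of the non-isolated vertices with $|D'|\ge R/2$ and a map $g:D'\to D$ with $g(v)$ adjacent to $v$. The $o(1)$ below are uniform over $U$.

**Case (i), $R\ge N/2$.** Then $|D'|\ge k/4\ge2r$ for large $k$. The set $W^*$ is a uniform $k$-subset of $U$, and $\rho(W^*)\ge|\{v\in D'\cap W^*:g(v)\in W^*\}|$. Success means $\rho(W^*)=r\le|D'|/2$, so it requires at least $|D'|/2$ vertices $v\in D'$ with $v\notin W^*$ or $g(v)\notin W^*$. Each vertex of $U$ is outside $W^*$ with probability $q/N$, so the expected number of such $v$ is at most $\frac{2q}N|D'|$. By Markov's inequality the success probability is at most $\frac{4q}N\le4\delta+o(1)$.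

**Case (ii), $r\le R<N/2$.** Fix $D''\subseteq D'$ with $|D''|=s=\lceil r/2\rceil$. Let $m_1$ count the $v\in D''$ placed in a pair $\{v_i,u_i\}$, $i\le q$, whose other element is isolated in $\Gamma$, and let $m_2$ count those of them with $g(v)$ also in a pair position. With $I=N-R>N/2$,
$$\mathbb Em_1=s\cdot\frac{2q}N\cdot\frac I{N-1}\ge\frac{s\delta}2\quad\text{for large }k.$$
For distinct $v,v'\in D''$, both can be counted only in different pairs, since partners are isolated. So the joint probability is $\frac{2q(2q-2)}{N(N-1)}\cdot\frac{I(I-1)}{(N-2)(N-3)}$, which is at most $\frac{N(N-1)}{(N-2)(N-3)}=1+O(\frac1N)$ times the product of the single probabilities. So $\mathrm{Var}(m_1)\le\mathbb Em_1+O(\frac1N)(\mathbb Em_1)^2$. As $\mathbb Em_1\to\infty$, Chebyshev's inequality gives $\mathbb P(m_1<\frac12\mathbb Em_1)=o(1)$.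

Given that $v$ is counted in $m_1$, the vertex $g(v)$, which is non-isolated and so not the partner of $v$, is uniform on the other $N-2$ positions, of which $2q-2$ are pair positions. So $\mathbb Em_2=\frac{2q-2}{N-2}\mathbb Em_1\le3\delta\,\mathbb Em_1$ for large $k$, and by Markov's inequality $\mathbb P(m_2\ge\frac14\mathbb Em_1)\le12\delta$. Hence with probability at least $1-12\delta-o(1)$ the number $m=m_1-m_2$ of pairs $\{v,z\}$ with $v\in D''$, $z$ isolated in $\Gamma$ and $g(v)$ in a fixed position is at least $\frac14\mathbb Em_1\to\infty$. These pairs are distinct, as each contains exactly one vertex of $D''$.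

Condition on such an assignment and on all coins of the other pairs. Then $\rho(W^*)$ is strictly increasing in each of these $m$ coins, when the coin is turned from $z$ to $v$: dropping $z$ changes nothing, and adding $v$, adjacent to $g(v)\in W^*$, increases $\rho$. So the coin patterns with $\rho(W^*)=r$ form an antichain, and by Sperner $\mathbb P(\rho(W^*)=r)\le\binom m{\lfloor m/2\rfloor}2^{-m}=o(1)$. In this case the success probability is at most $12\delta+o(1)$.

Altogether $\mathbb P(\mathcal S)\le12\delta+o(1)<0.13$ for large $k$, contradicting (13). So $r$ is bounded.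

**Step 5: the contradiction.** As $r$ is bounded, we may pass to a subsequence on which $H_k=F\sqcup(k-r)K_1$ for a fixed $F$ without isolated vertices. It has $\ell\ge2$ edges. By Lemma 2 and Theorem C,
$$\frac2{e^2}+\varepsilon\le\limsup\mathrm{ind}(H_k)\le\phi(F)\le\frac2{e^2},$$
a contradiction. This proves Theorem A, and with it Theorem B(a) as explained in Section 2. $\blacksquare$
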